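# Direct summands of geometric $p$-adic representations: two ordinary elliptic families and the Weyl group of $\mathrm{SL}_2\times\mathrm{SL}_2$

## Two elliptic families and the middle of their tensor product

Let $p$ be a prime and $q$ a power of $p$. Let $Q\in\mathbb F_p[j]$ be the squarefree monic polynomial whose roots are $0$, $1728$ and all supersingular $j$-invariants. (This set is stable under $\mathrm{Gal}(\overline{\mathbb F}_p/\mathbb F_p)$, so $Q$ has coefficients in $\mathbb F_p$.) Put $r_0=\deg Q\ge 1$ and $V=\operatorname{Spec}\mathbb F_q[j,1/Q]$, and over $V$ consider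
$$\mathcal E:\quad y^2+xy=x^3-\frac{36}{j-1728}\,x-\frac{1}{j-1728}.$$

Let us check that this is an elliptic curve with $j$-invariant $j$. With $u=1/(j-1728)$ the usual quantities are $b_2=1$, $b_4=-72u$, $b_6=-4u$, $b_8=-u-1296u^2$. Hence $c_4=b_2^2-24b_4=1+1728u=ju$, and
$$\Delta=-b_2^2b_8-8b_4^3-27b_6^2+9b_2b_4b_6=u+3456u^2+1728^2u^3=u(1+1728u)^2=\frac{j^2}{(j-1728)^3},$$
which is invertible on $V$. Also $c_4^3/\Delta=j^3u^3/(j^2u^3)=j$. Since the supersingular values have been removed, every fibre of $\mathcal E$ is ordinary.

Now let
$$U=\{j\in\mathbb P^1:\ j\ne 0,\infty,\ Q(j)\ne0,\ Q(1/j)\neq 0\},$$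
and let $E_1,E_2$ be the pullbacks of $\mathcal E$ to $U$ along $j\mapsto j$ and $j\mapsto 1/j$. At a closed point $x$ of $U$, with $q_x=q^{\deg x}$, the Frobenius of $E_i$ has eigenvalues $\alpha_{i,x}$ and $q_x/\alpha_{i,x}$, where $\alpha_{i,x}$ is the $p$-adic unit root. The first cohomologies tensored together give four eigenvalues:
$$\alpha_{1,x}\alpha_{2,x},\qquad q_x\frac{\alpha_{1,x}}{\alpha_{2,x}},\qquad q_x\frac{\alpha_{2,x}}{\alpha_{1,x}},\qquad \frac{q_x^2}{\alpha_{1,x}\alpha_{2,x}}. \tag{1}$$
Normalize the valuation by $v(q)=1$. Then the valuations divided by $\deg x$ are $0,1,1,2$, the same at every point. The two middle numbers form one $p$-adic block, and within that block they are separated: there are characters $\chi_1,\chi_2$ of the fundamental group with $\chi_i(\mathrm{Frob}_x)=\alpha_{i,x}$, and the block is $\chi_1\chi_2^{-1}\oplus\chi_1^{-1}\chi_2$, up to the factor $q_x$.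

Here is a numerical case. For $p=q=2$ we have $0=1728$, and $j=0$ is the only supersingular value, so $Q=j$, $U=\mathbb G_m$, and
$$E_1:\ y^2+xy=x^3+1/j,\qquad E_2:\ y^2+xy=x^3+j .$$
Take $g\in\mathbb F_8$ with $g^3=g+1$, and let $x$ be the point $j=g^{-1}$, of degree $3$. For $a\in\mathbb F_8^\times$ the curve $y^2+xy=x^3+a$ has one point at infinity and one point with $x=0$. For $x\ne0$, the substitution $y=xz$ gives $z^2+z=x+a/x^2$, which has $2$ or $0$ solutions according to whether $\mathrm{Tr}(x+a/x^2)$ is $0$ or $1$. So the number of points is $9+\mathcal K(a)$, where $\mathcal K(a)=\sum_{x\ne0}(-1)^{\mathrm{Tr}(x+a/x^2)}$. Since $\mathrm{Tr}(a/x^2)=\mathrm{Tr}(a^4/x^8)=\mathrm{Tr}(a^4/x)$, and since replacing $x$ by $x^4$ does not change $\sum_{x\neq 0}(-1)^{\mathrm{Tr}(x+a^4/x)}$ when $a^4$ is replaced by $a$, we get $\mathcal K(a)=\sum_{x\ne 0}(-1)^{\mathrm{Tr}(x+a/x)}$. The trace is $0$ on $g,g^2,g^4$ and $1$ on $1,g^3,g^5,g^6$. For $a=g$ and $x=g^i$, $i=0,\dots,6$, the signs are $-,-,-,+,+,+,-$, so $\mathcal K(g)=-1$. For $a=g^{-1}$ they are $+,-,+,+,+,-,+$, so $\mathcal K(g^{-1})=3$. Hence the Frobenius polynomials at $x$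 are
$$E_1:\ T^2-T+8,\qquad E_2:\ T^2+3T+8, \tag{2}$$
with discriminants $-31$ and $-23$.

What is this construction for? It will answer the following question. Some $p$-adic representations are slope pieces of overconvergent $F$-isocrystals. If a representation is such a piece, is each of its sub-quotients also one, possibly of a completely different $F$-isocrystal? The two middle numbers of (1) will give the answer no: the pair $\chi_1\chi_2^{-1}\oplus\chi_1^{-1}\chi_2$ is such a piece, and $\chi_1\chi_2^{-1}$ alone is not.

## Geometric $p$-adic representations

Let $C$ be a smooth projective geometrically connected curve over $\mathbb F_q$ with function field $K$, and $U\subseteq C$ a dense open subset. Let $G_K=\mathrm{Gal}(K^{\rm sep}/K)$ and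
$$\pi_1^{\rm arith}(U)=G_K/\langle I_x\rangle_{x\in|U|},$$
the quotient by the closed normal subgroup generated by the inertia groups at the closed points of $U$. We also write $\pi_1(U)$. From now on all curves are smooth and geometrically connected over a finite field, except that finite étale covers are allowed to be disconnected when we say so. The valuation $v$ on $\overline{\mathbb Q}_p$ has $v(q)=1$, where $q$ is the cardinality of the constant field of the curve under consideration.

**Definition ($p$-adic representation).** It is a continuous representation $\rho:\pi_1^{\rm arith}(U)\to\mathrm{GL}_n(R_p)$, where $R_p$ is the ring of integers of a finite extension $E$ of $\mathbb Q_p$. Its L-function is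
$$L(U,\rho,T)=\prod_{x\in|U|}\det\big(I-\rho(\mathrm{Frob}_x)T^{\deg x}\big)^{-1}\in 1+TR_p[[T]],$$
with $\mathrm{Frob}_x$ a geometric Frobenius.

For trivial $\rho$ of rank one this is the zeta function of $U$. We work up to isogeny, that is, with $\rho\otimes\mathbb Q_p$, and we extend coefficients to $\overline{\mathbb Q}_p$.

**$F$-isocrystals.** If $U=\operatorname{Spec}A_0$ is affine, let $A^\dagger$ be a dagger (weakly complete) algebra lifting $A_0$, with a lift $\varphi$ of the $q$-power Frobenius, and $\widehat A$ its $p$-adic completion. An overconvergent $F$-isocrystal on $U$ is a finite projective module over $A^\dagger[1/p]$ with an integrable connection and a horizontal isomorphism $\varphi^*M\cong M$. For a convergent one, use $\widehat A[1/p]$ instead. An overconvergent object gives a convergent one by extension of scalars. Coefficients in $E$ are added by tensoring. At each $x\in|U|$ there is a linearized Frobenius, with a multiset of eigenvalues. The slopes at $x$ are the numbers $v(\nu)/\deg x$ for the eigenvalues $\nu$ at $x$, and the Newton polygon at $x$ records them with multiplicity. An object is unit-root if all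 slopes at all points are $0$.

For example, the constant object of rank one with Frobenius $c\in\overline{\mathbb Q}_p^\times$ is overconvergent, with eigenvalue $c^{\deg x}$ at $x$ and slope $v(c)$. Tensoring with it is called twisting by the constant $c$, and it multiplies all eigenvalues at $x$ by $c^{\deg x}$.

We use the following facts.

1. The Katz–Crew correspondence: $p$-adic representations of $U$ up to isogeny correspond to unit-root convergent $F$-isocrystals on $U$. We normalize it so that $\rho(\mathrm{Frob}_x)$ and the Frobenius of the isocrystal at $x$ have the same characteristic polynomial. The opposite convention amounts to dualizing, which does not change the class of geometric representations below, since the dual of an overconvergent object is overconvergent.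
2. If the Newton polygon of $M$ is constant on $U$, then $M$, as a convergent $F$-isocrystal, has a slope filtration. Its graded pieces $\mathrm{gr}_sM$ are pure of increasing slopes $s$. The filtration is unique and compatible with tensor products, symmetric powers and pullback. A piece of slope $s$ becomes unit-root after a twist by a constant of slope $-s$.
3. If $U=C$ is proper, convergent and overconvergent $F$-isocrystals on $U$ coincide.

**Definition (geometric).** A $p$-adic representation $\rho$ of $U$ is geometric if, after possibly enlarging the coefficient field, $\rho\otimes\mathbb Q_p$ is a graded piece of the slope filtration of some overconvergent $F$-isocrystal on $U$ with constant Newton polygon, twisted by a constant to be unit-root.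

The piece is an entire graded piece. A sub-quotient of $\rho$ is the representation on $W_1/W_2$ for $\pi_1^{\rm arith}(U)$-stable subspaces $W_2\subseteq W_1\subseteq \rho\otimes\mathbb Q_p$, regarded as a $p$-adic representation by any stable lattice.

The interest of the definition is Dwork's conjecture, proved by Wan: if $\rho$ is geometric, then $L(U,\rho,T)$ is $p$-adic meromorphic on the whole plane $|T|_p<\infty$. Whether every sub-quotient of a geometric representation is geometric is asked in Ruochuan Liu, Daqing Wan, "Artin Conjecture for p-adic Galois Representations of Function Fields", arXiv:1601.00267 (2016).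

We record what the definition says about eigenvalues. If $\rho$ of rank $r$ is geometric, there are an overconvergent $M$ on $U$ with constant Newton polygon, a slope $s$ and $c\in\overline{\mathbb Q}_p^\times$ with $v(c)=s$ such that, for every $x\in|U|$,
$$\{\text{eigenvalues of }M\text{ at }x\text{ of valuation }s\deg x\}=\{c^{\deg x}\lambda:\ \lambda\text{ an eigenvalue of }\rho(\mathrm{Frob}_x)\} \tag{3}$$
as multisets with $r$ elements.

A geometric representation stays geometric after restriction to a dense open subset, and after pullback to a connected finite étale $U'\to U$: pull back $M$ and its slope filtration. If the constant field of $U'$ is $\mathbb F_{q^d}$, one replaces Frobenius by its $d$-th power and $c$ by $c^d$. The valuation is then divided by $d$, so $s$ does not change.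

**Elliptic curves.** Let $E$ be an elliptic curve $\pi: E\to X$ over a curve $X$, with all fibres ordinary. The object $M(E)=R^1\pi_{\mathrm{rig}*}$ is an overconvergent $F$-isocrystal (Berthelot; Matsuda–Trihan, *J. reine angew. Math.* 569 (2004)) with eigenvalues $\alpha_x,\ q_x/\alpha_x$ at $x$, where $\alpha_x$ is a $p$-adic unit. Its Newton polygon has slopes $0,1$ everywhere. The slope filtration gives a unit-root subobject of rank one, that is, a character $\chi$ of $\pi_1^{\rm arith}(X)$ with $\chi(\mathrm{Frob}_x)=\alpha_x$, the unit-root character of $E$. By the pairing $M(E)\otimes M(E)\to\mathbb Q_p(-1)$, the slope-$1$ quotient is $\chi^{-1}$ twisted by $q$.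

So $\chi$ and $\chi^{-1}$ are geometric: they are the two graded pieces of $M(E)$.

## Monomials in the $\chi_i$ that are visibly geometric

**Powers of one character.** The graded pieces of $\mathrm{Sym}^nM(E)$ have slopes $0,1,\dots,n$ and are $\chi^n,\chi^{n-2},\dots,\chi^{-n}$ up to constant twist: the piece of slope $k$ is $\chi^{n-k}\cdot(\chi^{-1})^{k}$ twisted by $q^k$. All have rank one, so every power of $\chi$ is geometric.

**Monomials with exponents of one sign.** Let $E_1,\dots,E_m$ be ordinary over $X$ and $a\in\mathbb Z^m$. Set $M=\bigotimes_i\mathrm{Sym}^{|a_i|}M(E_i)$. The piece of slope $s$ is, up to a twist by $q^s$,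
$$\bigoplus_{k_1+\dots+k_m=s,\ 0\le k_i\le|a_i|}\ \prod_i\chi_i^{|a_i|-2k_i}. \tag{4}$$
Taking $k_i=0$ when $a_i\ge 0$ and $k_i=|a_i|$ when $a_i<0$, we see that $\chi^a=\prod_i\chi_i^{a_i}$ is a direct summand of one piece. If all $a_i\ge0$ it is the whole piece of slope $0$. If all $a_i\le0$ it is the whole piece of the top slope $\sum|a_i|$. With mixed signs this $M$ does not show that $\chi^a$ is geometric.

**The first mixed case.** For $m=2$, $a=(1,-1)$, the piece of slope $1$ of $M(E_1)\otimes M(E_2)$ is $\chi_1\chi_2^{-1}\oplus\chi_1^{-1}\chi_2$ twisted by $q$. If $E_1=E_2$, this is a sum of two trivial characters, and the trivial character is geometric. So a negative answer has to use that $E_1$ and $E_2$ are independent of each other. The following condition says this. Fix a prime $\ell\ne p$ and a field isomorphism $\iota:\overline{\mathbb Q}_p\cong\overline{\mathbb Q}_\ell$, and let $H(E)=R^1\pi_*\overline{\mathbb Q}_\ell$. Its Frobenius eigenvalues at $x$ are $\iota(\alpha_x),\iota(q_x/\alpha_x)$, because $\alpha_x$ and $q_x/\alpha_x$ are the roots of a polynomial with integer coefficients which is also the characteristic polynomial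 of Frobenius on $H(E)$.

**Definition (BM).** Elliptic curves $E_1,\dots,E_m$ over $X$ satisfy (BM) if the Zariski closure of the image of $\pi_1^{\rm geom}(X)$ in $\prod_i\mathrm{GL}(H(E_i))$ is $\prod_i\mathrm{SL}(H(E_i))\cong\mathrm{SL}_2^m$.

If $E_1=E_2$, the closure lies in a diagonal $\mathrm{SL}_2$, and (BM) fails.

**Theorem 1.** Let $q$ be any power of any prime $p$, and let $U$, $E_1$, $E_2$ be as in the first section, with unit-root characters $\chi_1,\chi_2$. Then $\chi_1\chi_2^{-1}\oplus\chi_1^{-1}\chi_2$ is geometric (it is the slope $1$ part of $M(E_1)\otimes M(E_2)$, twisted by $q^{-1}$), but its direct summand $\chi_1\chi_2^{-1}$ is not geometric.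

**Theorem 2.** Let $E_1,\dots,E_m$ over $U$ be ordinary with (BM), with unit-root characters $\chi_i$, and let $a\in\mathbb Z^m$. Then $\chi^a=\prod\chi_i^{a_i}$ is always a direct summand of a geometric representation. It is geometric if and only if all $a_i\ge0$ or all $a_i\le0$.

**Theorem 3.** Let $U\subseteq C$ be a dense open subset of a smooth projective geometrically connected curve over $\mathbb F_q$.
(a) If $U=C$, every $p$-adic representation of $U$ is geometric, so every sub-quotient of a geometric one is geometric.
(b) If $U\ne C$, there is always a geometric representation of $U$ with a direct summand which is not geometric.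

Part (a) is immediate. If $U=C$, a $p$-adic representation is, up to isogeny, a unit-root convergent $F$-isocrystal $M$ on $C$. By fact 3 it is overconvergent, its Newton polygon is constant, and it is its own slope-$0$ piece. So it is geometric.

## Why conjugating eigenvalues at one point is not enough

Suppose $\chi_1\chi_2^{-1}$ were geometric. It does not help to study $M(E_1)\otimes M(E_2)$: the definition lets $M$ be any overconvergent $F$-isocrystal with constant Newton polygon, of any rank.

One is tempted to argue with Galois conjugates. Take $p=q=2$ and the point (2), and let $M,s,c$ be as in (3) for $\rho=\chi_1\chi_2^{-1}$. Suppose that the polynomial with roots $c^{-\deg x}\nu$, for all eigenvalues $\nu$ of $M$ at $x$, had rational coefficients. One of its roots is $\alpha_{1,x}/\alpha_{2,x}$. Now $\alpha_{1,x}\in\mathbb Q(\sqrt{-31})$ and $\alpha_{2,x}\in\mathbb Q(\sqrt{-23})$ are not rational, and the two fields are different, so there is an automorphism conjugating both. It sends $\alpha_{i,x}$ to $8/\alpha_{i,x}$, hence $\alpha_{1,x}/\alpha_{2,x}$ to $\alpha_{2,x}/\alpha_{1,x}$. This is a different number: otherwise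 $\alpha_{1,x}=\pm\alpha_{2,x}$. Both have valuation $0$, so the slope-$s$ piece would have rank at least $2$, contradicting $r=1$.

The argument stops at the supposition. The object $M$ has coefficients in a finite extension of $\mathbb Q_p$ of our opponent's choice, and nothing in the definition says that its characteristic polynomials have rational coefficients, or coefficients in a field over which this automorphism exists.

What replaces the Galois group is a Weyl group. We pass from $M$ to an $\ell$-adic sheaf $\mathcal F$. There $\iota(\alpha_{1,x}/\alpha_{2,x})$ is an eigenvalue at every $x$, which is an identity on an algebraic monodromy group. If that group contains a copy of $\mathrm{SL}_2\times\mathrm{SL}_2$ acting through $E_1,E_2$, then $\mathcal F$ has the weight $(1,-1)$ or one of its sign changes, and hence all of them, in particular $(1,-1)$ and $(-1,1)$. These give two eigenvalues with the same $p$-adic valuation. Whatever the coefficients of $\mathcal F$ are, weights of representations of $\mathrm{SL}_2$ are symmetric. The next three sections carry this out: Lemma 1 produces $\mathcal F$, Lemma 2 gives the symmetry,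 and Lemma 3 gives (BM).

## From a slope piece to an $\ell$-adic sheaf

Two external results enter. First, a rank one overconvergent unit-root $F$-isocrystal on $U$ corresponds to a character with finite image on the inertia groups at the boundary points (Tsuzuki, *Amer. J. Math.* 120 (1998)). Second, by Abe (*J. Amer. Math. Soc.* 31 (2018)) combined with Lafforgue (*Invent. Math.* 147 (2002)), an irreducible overconvergent $F$-isocrystal over $\overline{\mathbb Q}_p$ on $U$ with determinant of finite order has a companion: an irreducible lisse $\overline{\mathbb Q}_\ell$-sheaf on $U$ whose Frobenius characteristic polynomials at all $x\in|U|$ correspond to it under $\iota$. The elliptic example of such a match of polynomials is $M(E)$ and $H(E)$ (up to the twist that makes the determinant trivial).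

**Lemma 1.** Let $\rho$ be a geometric representation of rank $r$ on a curve $U$ such that, for all $x$, all eigenvalues of $\rho(\mathrm{Frob}_x)$ are mapped by $\iota$ to $\ell$-adic units. Then there is a semisimple lisse $\overline{\mathbb Q}_\ell$-sheaf $\mathcal F$ on $U$ such that for every $x\in|U|$:
(i) for every eigenvalue $\lambda$ of $\rho(\mathrm{Frob}_x)$, $\iota(\lambda)$ is an eigenvalue of $\mathrm{Frob}_x$ on $\mathcal F$;
(ii) at most $r$ eigenvalues $\mu$ of $\mathrm{Frob}_x$ on $\mathcal F$, with multiplicity, satisfy $v(\iota^{-1}\mu)=0$.

*Proof.* Take $M,s,c$ as in (3), and let $M_1,\dots,M_t$ be the Jordan–Hölder constituents of $M$ as an overconvergent $F$-isocrystal over $\overline{\mathbb Q}_p$. At each $x$ the eigenvalues of $M$ are those of the $M_k$ taken together.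

**Step 1.** This step makes companions available: each $M_k$ is, up to a constant twist, an object with determinant of finite order. The object $\det M_k$ has rank one. Its slope is constant, because the endpoint of the Newton polygon of $M_k$ is locally constant. So for some constant $c_0$ the twist of $\det M_k$ by $c_0^{-1}$ is unit-root and overconvergent. By Tsuzuki's theorem it corresponds to a character $\delta$ of $\pi_1^{\rm arith}(U)$ with finite image on inertia at the boundary points. There are finitely many boundary points, and the inertia groups at each are conjugate, so some power of $\delta$ is trivial on all of them. That power factors through $\pi_1(C)^{ab}$, which is an extension of $\hat{\mathbb Z}$ by the finite group $\mathrm{Pic}^0(C)(\mathbb F_q)$. A further power is trivial on the finite group, so some $\delta^{N}$ factors through $\mathrm{Gal}(\overline{\mathbb F}_q/\mathbb F_q)$, that is, $\delta^N(\mathrm{Frob}_x)=u^{\deg x}$ for a constant $u$. Choose $b_k\in\overline{\mathbb Q}_p^\times$ with $b_k^{N\operatorname{rk}M_k}=c_0^Nu$. Then the determinant of the twist of $M_k$ by $b_k^{-1}$ has trivial $N$-th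 power.

**Step 2.** This step builds $\mathcal F$, discarding the constituents whose constants are not $\ell$-adic units. Let $\mathcal G_k$ be the companion of the twist of $M_k$ by $b_k^{-1}$. Its Frobenius eigenvalues are $\ell$-adic units, since $\pi_1(U)$ is compact. Let $J$ be the set of $k$ such that $\iota(b_k/c)$ is an $\ell$-adic unit, and
$$\mathcal F=\bigoplus_{k\in J}\mathcal G_k\otimes\iota(b_k/c)^{\deg}.$$
A unit constant defines a continuous character of $\hat{\mathbb Z}$, so this is a lisse sheaf, and it is semisimple. The eigenvalues of $\mathrm{Frob}_x$ on $\mathcal F$ are the $\iota(c^{-\deg x}\nu)$, with $\nu$ running over the eigenvalues at $x$ of the $M_k$, $k\in J$.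

**Step 3.** We check (i): nothing of interest was discarded. By (3), $c^{\deg x}\lambda$ is an eigenvalue at $x$ of some $M_k$, so $c^{\deg x}\lambda=b_k^{\deg x}\mu$ with $\iota(\mu)$ an eigenvalue on $\mathcal G_k$, hence a unit. By hypothesis $\iota(\lambda)$ is a unit. So $\iota(b_k/c)^{\deg x}=\iota(\lambda)/\iota(\mu)$ is a unit, hence $\iota(b_k/c)$ is a unit and $k\in J$. Thus $\iota(\lambda)$ is an eigenvalue on $\mathcal F$.

**Step 4.** We check (ii): the rank bound survives. An eigenvalue $\mu=\iota(c^{-\deg x}\nu)$ with $v(\iota^{-1}\mu)=0$ comes from an eigenvalue $\nu$ of $M$ at $x$ with $v(\nu)=s\deg x$. By (3) there are exactly $r$ of these. $\square$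

If the companions were known only on a dense open subset of $U$, everything below would still work after shrinking $U$.

## One eigenvalue forces a Weyl-symmetric set of eigenvalues

For a finite nonempty set $A\subset\mathbb Z^m$ of vectors with the same sum $\sigma=\sum a_i$, put
$$B_\sigma(A)=\Big\{b\in\mathbb Z^m:\ \sum_i b_i=\sigma,\ \exists\,a\in A\ \forall i:\ |b_i|\le|a_i|,\ b_i\equiv a_i\bmod 2\Big\}.$$
It always contains $A$. For $A=\{(2,1)\}$ the only solution is $(2,1)$. For $A=\{(1,-1)\}$ we get $\{(1,-1),(-1,1)\}$, and for $A=\{(2,-1)\}$ we get $\{(2,-1),(0,1)\}$.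

**Lemma 2.** Let $E_1,\dots,E_m$ over $X$ be ordinary with (BM), with unit eigenvalues $\alpha_{i,x}$. Let $\mathcal F$ be a semisimple lisse $\overline{\mathbb Q}_\ell$-sheaf on $X$, and $A\subset\mathbb Z^m$ a finite nonempty set of vectors with the same sum $\sigma$. Assume that for all $x\in|X|$ and $a\in A$, $\iota(\prod_i\alpha_{i,x}^{a_i})$ is an eigenvalue of $\mathrm{Frob}_x$ on $\mathcal F$. Then for every $x$ at least $\#B_\sigma(A)$ eigenvalues $\mu$ of $\mathrm{Frob}_x$ on $\mathcal F$, with multiplicity, satisfy $v(\iota^{-1}\mu)=0$.

*Proof.*

**Step 1.** We normalize so that the $E_i$ give representations into $\mathrm{SL}_2$. Let $\theta=\sqrt q\in\overline{\mathbb Q}_p$. Then $\iota(\theta)$ is an $\ell$-adic unit, because its square is $q$. Let $V_i=H(E_i)\otimes\iota(\theta)^{-\deg}$. Its determinant is trivial, since $\mathrm{Frob}_x$ has determinant $q_x\,\iota(\theta)^{-2\deg x}=1$ for every $x$. Its eigenvalues at $x$ are $\iota(t_{i,x}^{\pm1})$ with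
$$t_{i,x}=\alpha_{i,x}\theta^{-\deg x},\qquad v(t_{i,x})=-\tfrac12\deg x .$$
Let $F=\mathcal F\otimes\iota(\theta)^{-\sigma\deg}$. Since $\sum a_i=\sigma$, the number $\iota(\prod_i t_{i,x}^{a_i})$ is an eigenvalue of $\mathrm{Frob}_x$ on $F$ for all $a\in A$ and all $x$. Twisting by $\iota(\theta)^{-\sigma\deg}$ shifts valuations (transported by $\iota$) by $-\tfrac\sigma2\deg x$. So we must show that at least $\#B_\sigma(A)$ eigenvalues of $\mathrm{Frob}_x$ on $F$ have valuation $-\tfrac\sigma2\deg x$.

**Step 2.** We turn the eigenvalue hypothesis into an identity on an algebraic group. Let $\Pi=\pi_1(X)$, let $R:\Pi\to\mathrm{GL}(F)\times\mathrm{SL}_2^m$ be the representation on $F$ and the $V_i$, and $G$ the Zariski closure of $R(\Pi)$. The hypothesis cannot be written as $P_g(\prod_i\tau_i^{a_i})=0$ in terms of group elements, since for $h_i\in\mathrm{SL}_2$ one cannot tell the eigenvalue $\tau_i$ from $\tau_i^{-1}$. So we take the product over all choices. For $(g,h_1,\dots,h_m)\in\mathrm{GL}(F)\times\mathrm{SL}_2^m$ let $\tau_i^{\pm1}$ be the eigenvalues of $h_i$, $P_g$ the characteristic polynomial of $g$, and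
$$D_a(g,h)=\prod_{\varepsilon\in\{\pm1\}^m}P_g\Big(\prod_i\tau_i^{\varepsilon_ia_i}\Big).$$
This is a Laurent polynomial in the $\tau_i$, invariant under each $\tau_i\mapsto\tau_i^{-1}$, with coefficients polynomial in the coefficients of $P_g$. Hence it is a polynomial in the $\tau_i+\tau_i^{-1}=\mathrm{tr}\,h_i$ and the coefficients of $P_g$. So $D_a$ is a regular function, invariant under conjugation. By Step 1 it vanishes at $R(\mathrm{Frob}_x)$ for all $x$, for one of the factors is zero there. By Chebotarev's theorem the conjugates of the $\mathrm{Frob}_x$ are dense in $\Pi$, and $D_a\circ R$ is continuous. So $D_a$ vanishes on $R(\Pi)$, hence on $G$.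

**Step 3.** We split off a copy of $\mathrm{SL}_2^m$ from $G^\circ$. The group $G$ has the faithful representation $F\oplus\bigoplus V_i$, which is semisimple ($F$ by hypothesis, $V_i$ because it is irreducible by (BM)). So $G$ is reductive. Let $p:G\to\mathrm{SL}_2^m$ be the projection. Its image is closed and contains the Zariski closure of the geometric monodromy, on which the twist by $\iota(\theta)^{-\deg}$ has no effect. So $p$ is surjective by (BM). The image of $G^\circ$ has finite index in the connected group $\mathrm{SL}_2^m$, so $p|_{G^\circ}$ is surjective too.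

Write $G^\circ$ as the almost direct product of its central torus $Z$ and its simple factors. Since $p(Z)$ is connected and central in $\mathrm{SL}_2^m$, it is trivial. Let $S$ be the product of the simple factors not killed by $p$, and $K$ the subgroup generated by $Z$ and the killed factors. Then $S$ and $K$ are connected, they commute, $G^\circ=SK$, and $p(S)=p(G^\circ)=\mathrm{SL}_2^m$. On Lie algebras, the kernel of $p$ on $\mathrm{Lie}\,S$ is an ideal, so a sum of simple factors. None is killed, so it is zero, and $p|_S$ has finite kernel. A surjection with finite kernel from a connected group onto the simply connected group $\mathrm{SL}_2^m$, in characteristic $0$, is an isomorphism. Finally $S\cap K=1$, since $p$ is injective on $S$ and trivial on $K$. So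
$$G^\circ=S\times K,\qquad p:S\cong\mathrm{SL}_2^m,\qquad p|_K=1 .$$
Let $T=T_S\times T_K$ be a maximal torus, where $T_S=\{t=(t_1,\dots,t_m)\}$ corresponds to the diagonal torus under $p$.

**Step 4.** We read off weights of $F$. On $T$ we have
$$0=D_a(t,k)=\prod_{\varepsilon}\ \prod_{(\beta,\kappa)}\big(t^{\varepsilon a}-t^\beta\kappa(k)\big),\qquad \varepsilon a=(\varepsilon_ia_i)_i,$$
where $(\beta,\kappa)$ runs over the weights of $T_S\times T_K$ on $F$ with multiplicity. Since $T$ is irreducible, one factor vanishes identically. So for some $\varepsilon$ the pair $(\varepsilon a,1)$ is a weight of $F$. The trivial second component is essential: it says that $\varepsilon a$ is a weight of $T_S$ on the invariants $F^{T_K}$. Now $S$ commutes with $T_K$, so $F^{T_K}$ is an $S$-module, and $\varepsilon a$ occurs in some irreducible constituent $\bigotimes_i\mathrm{Sym}^{n_i}$ of it. The weights of this constituent are all $b$ with $|b_i|\le n_i$ and $b_i\equiv n_i\bmod2$. As $\varepsilon a$ is one of them, $n_i\ge|a_i|$ and $n_i\equiv a_i\bmod 2$. So every $b$ with $|b_i|\le|a_i|$ and $b_i\equiv a_i\bmod 2$ for all $i$ is a weight of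 $F^{T_K}$. Applying this to all $a\in A$, we see that $F|_T$ contains the pairwise distinct weights $(b,1)$, $b\in B_\sigma(A)$.

**Step 5.** We return to Frobenius at a point $x$. Choose $N\ge1$ with $R(\mathrm{Frob}_x)^N\in G^\circ$. Its semisimple part lies in a maximal torus of $G^\circ$, so it is conjugate in $G^\circ$ to some $(t,k)\in T$. Applying $p$ and comparing eigenvalues, $t_i\in\{\iota(t_{i,x})^{N},\iota(t_{i,x})^{-N}\}$. Conjugating by Weyl elements of $S$, which invert single coordinates $t_i$ and fix $k$, we may take $t_i=\iota(t_{i,x})^N$ for all $i$. The eigenvalues of $\mathrm{Frob}_x^N$ on $F$ are the values of the weights of $F$ at $(t,k)$, with multiplicity. Among them are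
$$\iota\Big(\prod_i t_{i,x}^{Nb_i}\Big),\qquad b\in B_\sigma(A),$$
one for each $b$, and their valuations are $N\sum_ib_i\cdot(-\tfrac12\deg x)=-\tfrac{N\sigma}2\deg x$. The eigenvalues of $\mathrm{Frob}_x^N$, with multiplicity, are the $N$-th powers of those of $\mathrm{Frob}_x$. So at least $\#B_\sigma(A)$ eigenvalues of $\mathrm{Frob}_x$ on $F$ have valuation $-\tfrac\sigma2\deg x$. $\square$

**Remark.** Step 4 also shows that proving $\chi_1\chi_2^{-1}$ not to be overconvergent would settle nothing. Under (BM), the geometric character $\chi_1$ is itself not overconvergent. If it were, we could take $M=\chi_1$, of rank one, in the proof of Lemma 1, and get $\mathcal F$ of rank at most $1$ with eigenvalue $\iota(\alpha_{1,x})$ at every $x$. Step 4 with $a=e_1$ would give $F$ the two weights $(e_1,1)$ and $(-e_1,1)$, a contradiction.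

## Poles of $j$-invariants force big monodromy

**Lemma 3.** Let $E_1,\dots,E_m$ be elliptic curves over $X$ with non-constant $j$-invariants $j_i\in\mathcal O(X)$. Assume that for $i\ne i'$ the sets of poles of $j_i$ and $j_{i'}$ on $\overline X(\overline{\mathbb F}_q)$ are different, where $\overline X$ is the smooth compactification. Then (BM) holds.

*Proof.* The determinants are geometrically trivial, so the Zariski closure of the geometric monodromy lies in $\prod_i\mathrm{SL}(H(E_i))$. Let $\mathfrak h\subseteq\prod_i\mathfrak s_i$ be its Lie algebra, $\mathfrak s_i=\mathfrak{sl}(H(E_i))$. It suffices to show $\mathfrak h=\prod_i\mathfrak s_i$, since $\prod_i\mathrm{SL}(H(E_i))$ is connected.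

**Step 1.** We collect the local information. If $P$ is a pole of $j_i$, then $E_i$ has potentially multiplicative reduction at $P$, and an open subgroup of inertia at $P$ acts on $H(E_i)$ unipotently with infinite image. If $P$ is not a pole of $j_{i'}$, then $E_{i'}$ has potentially good reduction at $P$, and an open subgroup of inertia acts trivially on $H(E_{i'})$.

**Step 2.** Each projection $\mathfrak h\to\mathfrak s_i$ is onto. The sheaf $H(E_i)$ is pure, so the identity component of its geometric monodromy group is semisimple (Deligne, *Weil II*, 3.4.1(iii) and 1.3.9). It lies in $\mathrm{SL}_2$. As $j_i$ is non-constant, it has a pole, so the monodromy group contains a unipotent $u\ne1$ by Step 1, and then it contains the one-parameter group that is the Zariski closure of the powers of $u$. So the identity component is a nontrivial connected semisimple subgroup of $\mathrm{SL}_2$. Such a group has dimension at least $3$, so it is $\mathrm{SL}_2$.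

**Step 3.** For $i\ne i'$ the image $\mathfrak h_{ii'}$ of $\mathfrak h$ in $\mathfrak s_i\times\mathfrak s_{i'}$ is everything. The pole sets differ, so some point $P$ is a pole of exactly one of $j_i,j_{i'}$, say of $j_i$. Intersecting the two open subgroups of inertia from Step 1, we get an inertia element acting as $(u,1)$ with $u\ne1$ unipotent. The closure of its powers gives $(\log u,0)\in\mathfrak h_{ii'}$, which is not zero. The intersection $\mathfrak h_{ii'}\cap(\mathfrak s_i\times0)$ is an ideal of $\mathfrak h_{ii'}$, and $\mathfrak h_{ii'}\to\mathfrak s_i$ is onto by Step 2. So the intersection is a nonzero ideal of the simple Lie algebra $\mathfrak s_i$, hence all of it. Since $\mathfrak h_{ii'}\to\mathfrak s_{i'}$ is onto as well, $\mathfrak h_{ii'}=\mathfrak s_i\times\mathfrak s_{i'}$.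

**Step 4.** We pass from pairs to all factors. For $m=1$ we are done by Step 2. Otherwise fix $i$. By Step 3, for each $i'\ne i$ and each $Y\in\mathfrak s_i$ there is an element of $\mathfrak h$ with $i$-component $Y$ and $i'$-component $0$. Take one such element for each $i'\neq i$ and form their iterated bracket. For each $i'\ne i$ its $i'$-component is an iterated bracket with an entry $0$, hence $0$. So it lies in $\mathfrak h\cap\mathfrak s_i$, and its $i$-component is an iterated bracket of $m-1$ arbitrary elements of $\mathfrak s_i$. These brackets span $\mathfrak s_i$, because $[\mathfrak s_i,\mathfrak s_i]=\mathfrak s_i$. So $\mathfrak s_i\subseteq\mathfrak h$ for every $i$. $\square$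

## Proof of Theorems 2 and 1: mixed signs cost rank

*Proof of Theorem 2.* That $\chi^a$ is always a direct summand of a geometric representation, and is geometric if all $a_i\ge0$ or all $a_i\le0$, was shown at (4).

Conversely, suppose $a_i>0>a_{i'}$ for some $i,i'$, and suppose $\chi^a$ is geometric. The eigenvalue of $\chi^a(\mathrm{Frob}_x)$ is $\prod_k\alpha_{k,x}^{a_k}$. It is mapped by $\iota$ to an $\ell$-adic unit, since each $\iota(\alpha_{k,x})$ is a Frobenius eigenvalue of the lisse sheaf $H(E_k)$. So Lemma 1 with $r=1$ gives a semisimple $\mathcal F$ on $U$ having $\iota(\prod_k\alpha_{k,x}^{a_k})$ as an eigenvalue at every $x$, and at most one eigenvalue of valuation $0$ at each $x$. Lemma 2 applies with $A=\{a\}$. The set $B_\sigma(\{a\})$ contains $a$ and also $a-2e_i+2e_{i'}$. Indeed, the sum and the parities are unchanged, and $|a_i-2|\le|a_i|$, $|a_{i'}+2|\le|a_{i'}|$ because $a_i\ge1$ and $a_{i'}\le-1$. So $\mathcal F$ has at least two eigenvalues of valuation $0$ at each $x$, a contradiction. $\square$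

*Proof of Theorem 1.* $E_1,E_2$ are ordinary elliptic curves over $U$ with $j$-invariants $j$ and $1/j$. On $\mathbb P^1$ the pole sets are $\{\infty\}$ and $\{0\}$, so (BM) holds by Lemma 3. The object $M(E_1)\otimes M(E_2)$ has slopes $0,1,1,2$ everywhere, and its slope-$1$ piece is
$$\mathrm{gr}_0M(E_1)\otimes\mathrm{gr}_1M(E_2)\ \oplus\ \mathrm{gr}_1M(E_1)\otimes\mathrm{gr}_0M(E_2),$$
that is, $\chi_1\chi_2^{-1}\oplus\chi_1^{-1}\chi_2$ twisted by $q$. So this sum is geometric. By Theorem 2 with $a=(1,-1)$, the summand $\chi_1\chi_2^{-1}$ is not. $\square$

Thus the answer to the question is negative: sub-quotients, and even direct summands, of geometric representations need not be geometric.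

## Étale maps $V\to\mathbb A^1$ and Theorem 3(b)

Now let $U\ne C$ be arbitrary, so $U$ is affine. The obvious plan is to pull the family $\mathcal E$ back to $U$ by two maps $U\to V$. It fails already for $U=\mathbb A^1$. A map $\mathbb A^1\to V$ is a polynomial $j$ such that $Q(j)$ is invertible. Since $0$ is a root of $Q$, $j$ is a unit in the polynomial ring, hence constant. So we go the other way. We map $V$ onto the affine line by a finite étale map, and push forward.

**Step 1.** We construct two finite étale maps $V\to\mathbb A^1$ of different degrees. For $\nu=1,2$ let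
$$f_\nu:V\to\mathbb A^1,\qquad f_\nu(j)=j+Q(j)^{-p\nu}.$$
As a map $\mathbb P^1\to\mathbb P^1$, the preimage of $\infty$ is exactly $\mathbb P^1\setminus V$: a simple pole at $\infty$, since $Q(j)^{-p\nu}$ vanishes there, and poles of order $p\nu$ at the $r_0$ roots of $Q$. So $f_\nu:V\to\mathbb A^1$ is finite of degree
$$n_\nu=1+p\nu r_0,\qquad n_1\ne n_2 .$$
Its derivative is $1-p\nu\,Q^{-p\nu-1}Q'=1$, so it is étale on $V$. It is also étale at $\infty\in\mathbb P^1$, because the pole there is simple. For $p=2$ these are the maps $j+j^{-2}$ and $j+j^{-4}$ from $\mathbb G_m$ to $\mathbb A^1$, of degrees $3$ and $5$.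

**Step 2.** We transport $\mathcal E$ to $U$. Choose a non-constant $h\in\mathcal O(U)$, i.e. $h:U\to\mathbb A^1$, and let
$$g_\nu:\ U_\nu=U\times_{h,\mathbb A^1,f_\nu}V\ \to\ U,$$
finite étale of degree $n_\nu$, where $U_\nu$ may be disconnected. Let $E_\nu$ be the pullback of $\mathcal E$ to $U_\nu$, let $\chi_\nu$ be its unit-root rank one local system on $U_\nu$, and put $M_\nu=g_{\nu*}M(E_\nu)$, $\rho_\nu=g_{\nu*}\chi_\nu$.

Here $g_{\nu*}$ is restriction of scalars. Let $A^\dagger$ be a dagger algebra lifting $\mathcal O(U)$ with Frobenius lift $\varphi$. The étale algebra $\mathcal O(U_\nu)$ lifts to a finite étale $A^\dagger$-algebra $B^\dagger$ with a compatible Frobenius lift $\varphi_B$. A finite projective $B^\dagger[1/p]$-module $M$ is finite projective over $A^\dagger[1/p]$. A connection on $M$ is a connection over $A^\dagger$, since $B^\dagger$ is étale over $A^\dagger$, so $\Omega_{B^\dagger}=B^\dagger\otimes_{A^\dagger}\Omega_{A^\dagger}$. The map $A^\dagger\otimes_{\varphi,A^\dagger}B^\dagger\to B^\dagger$ of finite étale $A^\dagger$-algebras is an isomorphism, because its reduction is the relative Frobenius of an étale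 map, which is an isomorphism. Hence
$$\varphi^*M=(A^\dagger\otimes_{\varphi,A^\dagger}B^\dagger)\otimes_{B^\dagger}M\cong\varphi_B^*M\cong M$$
is a Frobenius structure over $A^\dagger$. So $g_{\nu*}$ preserves overconvergent $F$-isocrystals. It is exact, and it is compatible with the same construction over the completions. Slopes are preserved: at $x$, Frobenius permutes the geometric points above $x$, and for $y$ above $x$ with residue degree $d$, its $d$-th power is the Frobenius at $y$. So the eigenvalues of $g_{\nu*}M$ at $x$ coming from $y$ are the $d$-th roots $\lambda$ of the eigenvalues $\mu$ of $M$ at $y$, and $v(\lambda)/\deg x=v(\mu)/(d\deg x)=v(\mu)/\deg y$. On unit-root objects $g_{\nu*}$ is the direct image of local systems: both are right adjoint to pullback by $g_\nu$, and the Katz–Crew correspondence is compatible with pullback.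

Consequently $M_\nu$ is overconvergent with slopes $0,1$ everywhere, each of multiplicity $n_\nu$. Its slope filtration is the direct image of that of $M(E_\nu)$, $\mathrm{gr}_0M_\nu=\rho_\nu$, and $\mathrm{gr}_1M_\nu$ is $g_{\nu*}(\chi_\nu^{-1})$ twisted by $q$. Direct image by a finite étale map commutes with duals of local systems, so $g_{\nu*}(\chi_\nu^{-1})=\rho_\nu^\vee$. Hence the slope-$1$ piece of $M_1\otimes M_2$, twisted by $q^{-1}$, is the geometric representation
$$\rho=(\rho_1\otimes\rho_2^\vee)\oplus(\rho_1^\vee\otimes\rho_2).$$

We claim that its direct summand $\rho'=\rho_1\otimes\rho_2^\vee$ is not geometric. Suppose it is.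

**Step 3.** We pass to a cover where $\rho'$ becomes a sum of characters. Choose a connected finite étale $U'\to U$ over which $U_1$ and $U_2$ become disjoint unions of copies of $U'$, indexed by sets $I_\nu$ with $|I_\nu|=n_\nu$. Regard $U'$ as a geometrically connected curve over its constant field $\mathbb F_{q'}$, and let $h'$ be the pullback of $h$. Each $k\in I_\nu$ gives a morphism
$$j_k:U'\to U_\nu\to V,\qquad f_\nu\circ j_k=h'.$$
For fixed $\nu$ the $j_k$, $k\in I_\nu$, are pairwise distinct: different $k$ are different sections of $U'\times_{\mathbb A^1}V\to U'$, and a section is determined by its $V$-component. Let $E_k$ be the pullback of $\mathcal E$ by $j_k$. It is an ordinary elliptic curve over $U'$ with $j$-invariant $j_k$, unit-root character $\chi_k$, and unit eigenvalues $\alpha_{k,x}$. Then $\rho_\nu|_{U'}=\bigoplus_{k\in I_\nu}\chi_k$, and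
$$\rho'|_{U'}=\bigoplus_{k\in I_1,\,k'\in I_2}\chi_k\chi_{k'}^{-1}$$
is geometric on $U'$, of rank $n_1n_2$.

**Step 4.** We verify (BM) for the family $\{E_k\}_{k\in I_1\sqcup I_2}$. Each $j_k$ is regular on $U'$ and non-constant, as $h'=f_\nu(j_k)$ is non-constant. So its set $S_k$ of poles on $\overline{U'}(\overline{\mathbb F}_q)$ is not empty. By Lemma 3 it is enough that the $S_k$ are pairwise different.

First let $k\ne k'$ be in the same $I_\nu$. Suppose $P\in S_k\cap S_{k'}$. With $w=1/j$ we have $1/f_\nu=\phi(w)$ for a power series $\phi(w)=w+\cdots$, because $f_\nu$ has a simple pole with leading term $j$ at $\infty$. Such a series has an inverse $\psi$ under composition, and in $\widehat{\mathcal O}_P$ we get $1/j_k=\psi(1/h')=1/j_{k'}$. Hence $j_k=j_{k'}$, a contradiction. So $S_k\cap S_{k'}=\emptyset$, and the nonempty sets $S_k,S_{k'}$ are different.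

Now let $k\in I_1$, $k'\in I_2$. Let $o_P$ be the pole order of $h'$ at $P$. At $P\in S_k$ the functions $j_k$ and $h'=f_1(j_k)$ have the same pole order, since $f_1$ has a simple pole at $\infty$. So $\deg j_k=\sum_{P\in S_k}o_P$, and likewise $\deg j_{k'}=\sum_{P\in S_{k'}}o_P$. If $S_k=S_{k'}$, the degrees would be equal. But
$$n_1\deg j_k=\deg h'=n_2\deg j_{k'}>0,\qquad n_1\ne n_2,$$
so $\deg j_k\ne\deg j_{k'}$. Hence $S_k\ne S_{k'}$, and (BM) holds.

**Step 5.** We count eigenvalues. The eigenvalues of $\rho'|_{U'}(\mathrm{Frob}_x)$ are the $\alpha_{k,x}/\alpha_{k',x}$, $k\in I_1$, $k'\in I_2$, and $\iota$ maps them to $\ell$-adic units. Lemma 1 with $r=n_1n_2$ gives a semisimple sheaf $\mathcal F$ on $U'$ with all $\iota(\alpha_{k,x}/\alpha_{k',x})$ among its eigenvalues at $x$, and with at most $n_1n_2$ eigenvalues of valuation $0$ at each $x$. Apply Lemma 2 with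
$$A=\{e_k-e_{k'}:\ k\in I_1,\ k'\in I_2\},\qquad \sigma=0.$$
If $b\in B_0(A)$ belongs to $a=e_k-e_{k'}$, then $b$ vanishes outside $\{k,k'\}$ and its entries at $k,k'$ are $\pm1$ with sum $0$. So
$$B_0(A)=\{\pm(e_k-e_{k'}):\ k\in I_1,\ k'\in I_2\},$$
and these vectors are pairwise distinct, so there are $2n_1n_2$ of them. Hence $\mathcal F$ has at least $2n_1n_2>n_1n_2$ eigenvalues of valuation $0$ at each $x$, a contradiction. So $\rho'$ is not geometric, and Theorem 3(b) is proved. $\square$

**Remark.** Two different covers are really used in Step 5. With a single cover, $I_1=I_2=I$ and $|I|=n$, the set $A=\{e_k-e_{k'}:k,k'\in I\}$ is already symmetric under sign: $B_0(A)=A$ has $n(n-1)+1\le n^2$ elements, and the count gives no contradiction.
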